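# Fibers of multiplicity five and six in del Pezzo fibrations

## 1. Dividing a product by a rotation

The ground field is $\mathbb C$. We study families of del Pezzo surfaces over a curve, and one special fiber that is divisible by an integer $m\ge 5$. Can we describe the family near such a fiber?

**Definition (del Pezzo bundle).** A *del Pezzo bundle* is a projective morphism $f\colon X\to Z$ with connected fibers from a threefold $X$ with terminal singularities to a smooth curve $Z$ such that $-K_X$ is $f$-ample. We assume neither that $X$ is $\mathbb Q$-factorial nor that $\rho(X/Z)=1$. For $o\in Z$ write $f^*(o)=m_oF_o$, where $m_o$ is the multiplicity of the fiber (the greatest common divisor of the coefficients of the divisor $f^*(o)$).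

The easiest way to produce a multiple fiber is to divide a product. Let $V$ be a smooth del Pezzo surface, $g$ an automorphism of $V$ of order $m$, $Z'$ a smooth curve with a coordinate $t$ at $o'$, and let a generator of $\mu_m$ act on $V\times Z'$ by $g$ times $t\mapsto \zeta t$, with $\zeta$ a primitive $m$-th root of unity. Suppose that only finitely many points have a nontrivial stabilizer; they all lie on $V_0=V\times o'$. Put $X=(V\times Z')/\mu_m$, with quotient map $\pi$ and $z=t^m$. Let $F$ be the reduced image of $V_0$. Since $\pi$ is étale in codimension one, $\pi^*F=V_0$, and $\pi^*\operatorname{div}(z)=\operatorname{div}(t^m)=mV_0=\pi^*(mF)$. So the fiber is $mF$ with $F$ prime.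

The answer one would first guess is the converse: *near a fiber of multiplicity $m\ge5$, every del Pezzo bundle is, étale-locally on $Z$, such a quotient.* Let us see which $V$ and $g$ are possible. Write $\frac1r(w_1,w_2,w_3)$ for the quotient of $\mathbb C^3$ by $\mu_r$ acting diagonally with weights $w_1,w_2,w_3$. Recall the terminal lemma: such an isolated quotient point is terminal if and only if all $w_i$ are prime to $r$ and, after a permutation, $w_1+w_2\equiv0 \bmod r$. So, changing the generator, a terminal one is $\frac1r(1,-1,b)$ with $\gcd(b,r)=1$. Terminal threefold singularities are isolated.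

**Test on $\mathbb P^2$, $m=5$.** An automorphism of order 5 is diagonal in suitable coordinates. If two eigenvalues coincide, it fixes a line pointwise, and the quotient is singular along a curve, hence not terminal. Otherwise we may take $g=\operatorname{diag}(1,\omega,\omega^a)$ with $a\in\{2,3,4\}$, and $t$ has some weight $c\not\equiv0$. The weights on $V$ at the three fixed points are $(1,a)$, $(-1,a-1)$, $(-a,1-a)$.

For $a=2$ they are $(1,2),(4,1),(3,4)$; the first point is terminal only if $c\in\{4,3\}$, the third only if $c\in\{2,1\}$. For $a=3$ they are $(1,3),(4,2),(2,3)$; the first requires $c\in\{4,2\}$, the second $c\in\{1,3\}$. For $a=4$ they are $(1,4),(4,3),(1,2)$; the second requires $c\in\{1,2\}$, the third $c\in\{4,3\}$. So $\mathbb P^2$ never works for $m=5$.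

**Test on degree 5, $m=5$.** Let $V=\overline M_{0,5}$, with $\operatorname{Aut}V=S_5$, and let $g_0$ be a 5-cycle. The ten boundary lines form two orbits of length 5. A boundary point lies on at most two lines, so no boundary point is fixed. A fixed interior point is a configuration $(\mathbb P^1;p_1,\dots,p_5)$ with some $\alpha\in PGL_2$ satisfying $\alpha(p_i)=p_{i+1}$. Then $\alpha$ has order 5, so in a suitable coordinate it is multiplication by a primitive fifth root of unity $\omega$, and the configuration is $(1,\omega,\dots,\omega^4)$. The inversion $x\mapsto 1/x$ identifies $\omega$ with $\omega^{-1}$. So there are two fixed points, $\omega=\zeta^{\pm1}$ and $\omega=\zeta^{\pm2}$. The tangent space of $V$ there is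
$$\bigoplus_i T_{p_i}\mathbb P^1\big/H^0(T_{\mathbb P^1}).$$
The numerator is the regular representation of $\langle\alpha\rangle$, and $H^0(T_{\mathbb P^1})=\langle\partial_x,x\partial_x,x^2\partial_x\rangle$ has eigenvalues $\omega,1,\omega^{-1}$. So the eigenvalues on the tangent space are $\omega^{\pm2}$, i.e. $\zeta^{\pm2}$ and $\zeta^{\pm1}$ respectively, and the eigenvalue on the $t$-direction is $\zeta$. As 5 is prime, all other points are free. The quotient has exactly the singular points $\frac15(2,-2,1)$ and $\frac15(1,-1,1)$, both terminal.

**Test on degree 6, $m=6$.** Let $V$ be $\mathbb P^2$ blown up in the three coordinate points, the toric surface whose boundary is a hexagon of six lines; $\operatorname{Aut}V=\mathbb T\rtimes D$ with $\mathbb T$ the torus and $D$ the dihedral group of order 12. Let $g_0$ be of order 6 and rotate the hexagon by $\pm60^\circ$, e.g. $(x_0:x_1:x_2)\mapsto(x_1^{-1}:x_2^{-1}:x_0^{-1})$. A fixed point of $g_0^k$ on the hexagon would give a line or a vertex preserved by $g_0^k$, which does not exist for $k\not\equiv0$. On the open torus, $g_0$ is, up to a translation, given by a matrix $M\in GL_2(\mathbb Z)$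 of order 6. Its eigenvalues must be the two primitive sixth roots of unity, so its characteristic polynomial is $x^2-x+1$. The fixed points of $g_0^k$ are the solutions of an equation $(1-M^k)x=\tau$ on $\mathbb T$; their number is $|\det(1-M^k)|$:
$$\det(1-M)=1,\qquad \det(1-M^2)=3,\qquad\det(1-M^3)=\det(2)=4,$$
with tangent eigenvalues $\zeta_6^{\pm1}$, $\zeta_3^{\pm1}$, $(-1,-1)$. One point is fixed by $g_0$. Two points have stabilizer of order exactly 3, and three have stabilizer of order exactly 2; each of these sets is one orbit. As $t$ is multiplied by $\zeta,\zeta^2,\zeta^3$ under $g_0,g_0^2,g_0^3$, the quotient has exactly three singular points, $\frac16(1,-1,1)$, $\frac13(1,-1,1)$, $\frac12(1,1,1)$, all terminal.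

So the guess has one candidate for $m=5$ and one for $m=6$, with indices $5,5$ and $2,3,6$. We shall prove that these are the only ones.

## 2. Baskets, the quoted restriction, and the theorems

**Log discrepancies.** Let $X$ be normal with $K_X$ $\mathbb Q$-Cartier and $p\colon W\to X$ a birational morphism from a smooth variety. Write $K_W=p^*K_X+\sum (A_X(E)-1)E$, computed with one rational differential form. The *log discrepancy* $A_X(E)$ depends only on the valuation $\operatorname{ord}_E$, and the *center* of $E$ is $p(E)$. For a smooth threefold, blowing up a point gives $A_X=3$ and blowing up a smooth curve gives $A_X=2$. Further, $X$ is terminal if and only if $A_X(E)>1$ for every exceptional $E$. Terminal singularities are Cohen–Macaulay. The index of a terminal point is the least $r>0$ with $rK_X$ Cartier there.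

**Baskets (Reid's convention).** Every three-dimensional terminal point $P$ of index $r>1$ has a small $\mathbb Q$-Gorenstein deformation to a variety with finitely many cyclic quotient singularities $\frac1{r_i}(1,-1,b_i)$. This collection, with repetitions, is the basket $\mathbf B(P)$, and it is determined by $P$. For example, consider $\{xy=z^r+s^2\}/\mu_r$ with weights $(a,-a,1,0)$, $\gcd(a,r)=1$. Deform the equation to $xy=z^r+s^2-\delta$. On the hypersurface the group now fixes the two points $x=y=z=0$, $s=\pm\sqrt\delta$, where $x,y,z$ are local coordinates. So the basket consists of two entries $\frac1r(a,-a,1)$, although $P$ is a single point.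

Let $\mathbf B(F_o)$ be the union of the $\mathbf B(P)$ over the singular points $P$ at which $F_o$ is not Cartier. If the indices of its entries are $r_1,\dots,r_n$, one says that $F_o$ is of type $[r_1,\dots,r_n]$. In the two models of Section 1 the type is $[5,5]$, resp. $[2,3,6]$: at a singular point with stabilizer of order $r$, the function $t$ defines $V_0$ and has weight prime to $r$, so $F$ has order $r$ in the local class group.

We use one result as a black box.

**Quoted result.** *For a del Pezzo bundle, $m_o\le6$. If $m_o=5$, then $\mathbf B(F_o)=[5,5]$; if $m_o=6$, then $\mathbf B(F_o)=[2,3,6]$.*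

The following question comes from Mori and Prokhorov, "Multiple fibers of del Pezzo fibrations", arXiv:0806.3809 (2008).

**Conjecture.** *Let $f\colon X\to Z\ni o$ be the germ of a del Pezzo bundle with a fiber of multiplicity $m_o\ge5$. Then $f$ is a quotient of a Gorenstein del Pezzo bundle by a cyclic group acting freely in codimension 2. That is, there are a del Pezzo bundle germ $f'\colon X'\to Z'$ with $X'$ Gorenstein and a finite cyclic group $G$ acting compatibly on $X'$ and $Z'$, freely on $X'$ outside a finite set of points, such that $f$ is identified with $X'/G\to Z'/G$.*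

It is true, in a stronger form. Put $m=m_o\in\{5,6\}$, $F=F_o$, and let $z$ be a local coordinate at $o$. Let $Z'=\{t^m=z\}$, $G=\mu_m$, let $X'$ be the normalization of $X\times_ZZ'$ and $f'\colon X'\to Z'$ the projection.

**Theorem A.** *If $m\ge5$, then over a neighborhood of $o'$ the variety $X'$ is smooth and $f'$ is smooth, with fibers del Pezzo surfaces of degree $m$. In particular the conjecture holds, with $G=\mu_m$.*

**Theorem B.** *Let $V$ be the del Pezzo surface of degree $m\in\{5,6\}$, and let $g_0$ be a 5-cycle in $\operatorname{Aut}V=S_5$ ($m=5$), resp. an automorphism of order 6 rotating the hexagon of lines by $\pm60^\circ$ ($m=6$). Over an étale neighborhood of $o$, $X\simeq(V\times Z')/\mu_m$, a generator acting by $g_0$ times $t\mapsto\zeta t$, with $\zeta$ a primitive $m$-th root of unity. Conversely these quotients are del Pezzo bundles with a fiber of multiplicity $m$, and for each $m$ the étale germ is unique up to isomorphism. Near $F$, $X$ is $\mathbb Q$-factorial and $\rho(X/Z)=1$. The singular points of $X$ on $F$ are $\frac15(1,-1,1),\frac15(2,-2,1)$, resp. $\frac12(1,1,1),\frac13(1,-1,1),\frac16(1,-1,1)$.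 $F$ is a Du Val del Pezzo surface of degree 1 with singularities $2A_4$, resp. $A_1+A_2+A_5$.*

We cite Reid's *Young person's guide* as [R], Kawamata's *Crepant blowing-ups* (1988) as [Ka], Kawamata–Matsuda–Matsuki as [KMM], Kollár–Mori as [KM], [BCHM], and Serre's *Galois cohomology* as [S].

Throughout, after shrinking the affine curve $Z$, $X\setminus F$ is smooth and $f$ is smooth over $Z\setminus o$. A general fiber is denoted $\Phi$, and $d=K_\Phi^2$.

## 3. The cyclic cover $X'\to X$

This section checks that $f'$ is a del Pezzo bundle and locates the points where $G$ does not act freely. Let $\pi\colon X'\to X=X'/G$.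

*Irreducibility.* By Kummer theory it suffices that $z$ is not a $p$-th power in $\mathbb C(X)$ for a prime $p\mid m$. If $z=w^p$, then $w$ is algebraic over $\mathbb C(Z)$. This field is algebraically closed in $\mathbb C(X)$ since the fibers are connected. So $w\in\mathbb C(Z)$, but $z$ has order 1 at $o$, a contradiction.

*Where $F$ is Cartier.* If locally $F=\operatorname{div}(u)$, then $z=(\text{unit})u^m$, and $t/u$ is an $m$-th root of a unit. So $\pi$ is étale there.

*Where $F$ is not Cartier.* Let $e$ be the order of $F$ in the local analytic class group at $P$. As $mF=\operatorname{div}(z)$, $e\mid m$. Let $eF=\operatorname{div}(u)$; then $z=(\text{unit})u^{m/e}$, and after absorbing an $(m/e)$-th root of the unit in $u$ we have $t^m=u^{m/e}$. This splits into the $m/e$ pieces $t^e=\xi u$, $\xi^{m/e}=1$. The normalization of each is the cyclic cover of degree $e$ defined by $F$. So over $P$ the variety $X'$ has $m/e$ points, with stabilizers of order $e$.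

Hence $\pi$ is étale outside the finite set over the points where $F$ is not Cartier, and $G$ acts freely outside that finite set. It follows that $K_{X'}=\pi^*K_X$; that $X'$ is terminal, being étale in codimension one over a terminal variety; and that $-K_{X'}$ is $f'$-ample. General fibers of $f'$ are connected and $X'$ is normal, so $f'_*\mathcal O_{X'}=\mathcal O_{Z'}$. From $m\,\pi^*F=\operatorname{div}(z)=m\operatorname{div}(t)$ we get $F':=\pi^*F=\operatorname{div}(t)=f'^*(o')$. So $f'$ is a del Pezzo bundle whose fiber over $o'$ is $F'$.

The construction commutes with étale base change $(Z_1,o_1)\to(Z,o)$. Such a base change alters neither $F$, nor $m$, nor the local structure along $F$. So we may pass to étale neighborhoods whenever we like.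

## 4. Riemann–Roch at the points where $F$ is not Cartier

We recall three facts.

(a) *Classification* [R, §6]. A terminal point of index $r>1$ is $\{\varphi=0\}/\mu_r\subset\mathbb C^4/\mu_r$. Unless it is of type $cAx/4$ (whose basket has an entry of index 4), $\varphi$ is invariant, one coordinate $s$ is invariant, and the other three coordinates have weights prime to $r$. The basket then consists of $\operatorname{ord}_s\varphi(0,0,0,s)$ entries, all of index $r$ and all of the same type.

(b) [Ka, Cor. 5.2]. At a terminal point of index $r$ every $\mathbb Q$-Cartier Weil divisor is locally $\sim iK$ for some $i$ mod $r$.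

(c) *Reid's formula* [R, 10.2]. On a projective threefold with terminal singularities, for a Weil divisor $D$ that is $\mathbb Q$-Cartier,
$$\chi(D)=\chi(\mathcal O)+\tfrac1{12}D(D-K)(2D-K)+\tfrac1{12}D\,c_2+\sum_Pc_P(D).\tag{1}$$
Here $c_P(D)$ is a sum over the basket of $P$, and an entry $\frac1r(1,-1,b)$ with $D\sim iK$, $0\le i<r$, contributes
$$c(i)=-i\,\tfrac{r^2-1}{12r}+\sum_{l=1}^{i-1}\tfrac{\overline{bl}\,(r-\overline{bl})}{2r},\tag{2}$$
with $\overline{x}$ the residue of $x$ in $\{0,\dots,r-1\}$. It depends only on $\pm b$. For example $r=2$, $i=1$ gives $-\frac18$.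

**Lemma 1.** *The points where $F$ is not Cartier are cyclic quotient singularities, of indices $5,5$ (resp. $2,3,6$). At each of them $F$ generates the local class group and $K_X+F$ is Cartier. Consequently every point of $X'$ with nontrivial stabilizer is a smooth point of $X'$.*

**Step 1: from baskets to points.** This step explains how to recognize a cyclic quotient. By (b), $F$ is Cartier at points of index 1. The baskets of our points have no entry of index 4, so $cAx/4$ does not occur. By (a), all entries from one point have its index and the same type. If a point contributes exactly one entry, then $\varphi$ has a linear term in $s$, we can eliminate $s$, and the point is a cyclic quotient $\mathbb C^3/\mu_r$.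

**Step 2: an equation for the local terms.** This step turns vanishing of cohomology into numerical conditions. Choose projective compactifications $X\subset\bar X\to\bar Z$ with $\bar X$ smooth outside $\operatorname{Sing}X$. This is possible: $\operatorname{Sing}X$ is finite, so the other singularities of a compactification form a closed set, which we resolve. Since $mF=f^*(o)$, we have $F\equiv\frac1m\Phi$ and $F\cdot F\cdot D=0$ for all $D$. By (1),
$$\chi(jF)-\chi(\mathcal O)=\tfrac jm\cdot\tfrac{K_\Phi^2+c_2(\Phi)}{12}+\sum_P c_P(jF)=\tfrac jm+\sum_Pc_P(jF),$$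
by Noether's formula on the rational surface $\Phi$ and $c_2(X)\cdot\Phi=c_2(\Phi)$ (the normal bundle of $\Phi$ is trivial). On the other hand let $0\le j<m$. As $jF-K_X$ is $f$-ample, $R^if_*\mathcal O_X(jF)=0$ for $i>0$ by [KMM, 1-2-5]. Also $f_*\mathcal O_X(jF)=\mathcal O_Z$: a section is a function on $Z\setminus o$ of some order $a$ at $o$ with $ma+j\ge0$, so $a\ge0$. The same holds for $j=0$, so $\mathcal O(jF)/\mathcal O$, supported on the compact set $F$, has no cohomology. Hence
$$\sum_Pc_P(jF)=-\frac jm\qquad(0\le j<m).\tag{3}$$
Only points where $F$ is not Cartier contribute.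

**Step 3: $m=5$.** There are two entries, both of index 5. Formula (2) gives, for $i=0,\dots,4$,
$$b=\pm1:\ \big(0,-\tfrac25,-\tfrac25,-\tfrac15,0\big),\qquad b=\pm2:\ \big(0,-\tfrac25,-\tfrac15,-\tfrac15,-\tfrac15\big).$$
Let $F\sim i_kK$ at the $k$-th entry, $i_k\not\equiv0$. For $j=1$ the two terms sum to $-\frac15$, so one of them is $0$. That entry has $b=\pm1$ and $i=4$. For $j=1,2,3,4$ we have $4j\equiv4,3,2,1$, so its values are $0,-\frac15,-\frac25,-\frac25$, and by (3) the other entry has the values $-\frac15,-\frac15,-\frac15,-\frac25$. If the other entry had $b=\pm1$, then $i=3$, and $j=2$ would give $c(1)=-\frac25$, a contradiction. So it has $b=\pm2$, and the value $-\frac25$ at $j=4$ forces $4i\equiv1$, i.e. $i=4$. So $F\sim-K$ at both entries, and the entries are of different types. By Step 1 they come from two points, both cyclic quotients.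

**Step 4: $m=6$.** The three entries have different indices, so they come from three cyclic quotient points. In units of $\frac1{72}$, formula (2) gives
$$r=2:\ c(1)=-9;\qquad r=3:\ c(1)=-16,\ c(2)=-8;\qquad r=6:\ c(1),\dots,c(5)=-35,-40,-27,-8,5.$$
For $j=1$ the sum is $-12$, and no $i$ is $0$. So the index 6 term is $-12+9+16=13$ or $-12+9+8=5$, hence $5$. So $i=5$ at index 6, $i=2$ at index 3, $i=1$ at index 2: $F\sim-K$ at all three points.

**Step 5: conclusion.** The local class group of $\frac1r(1,-1,b)$ is the character group $\mathbb Z/r$, and $K$ corresponds to $b$, which is prime to $r$. So $F\sim-K$ generates it, and $K_X+F$ is Cartier. By Section 3 with $e=r$, the germs of $X'$ over these points are $(\mathbb C^3,0)$. At all other points stabilizers are trivial. $\square$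

The conjecture asks that $X'$ be Gorenstein, and over the points of Lemma 1 it is smooth. A purely local proof stops exactly here: equation (3) sees nothing at a singular point of $X$ where $F$ is Cartier. Over such a point $\pi$ is étale, and $X'$ contains $m$ copies of the singularity, possibly non-Gorenstein. We need a global argument to exclude it.

## 5. Divisibility of degrees and the generic fiber

A *small $\mathbb Q$-factorialization* is a projective birational morphism $X^q\to X$ that contracts no divisor, with $X^q$ $\mathbb Q$-factorial; it exists for terminal threefolds [Ka]. For the node $xy=zw$ one may blow up the plane $x=z=0$.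

**Lemma 2.** *For every divisor class $\Lambda$ on the generic fiber $X_\eta$ (also after étale base change), $m\mid K_\Phi\cdot \Lambda$. In particular $d=m$.*

*Proof.* The idea is to compare two jumps of $\chi$ with the same local terms. Let $X^q\to X$ be a small $\mathbb Q$-factorialization; it is crepant, so $X^q$ is terminal. It is an isomorphism over the points of Lemma 1: quotient points are analytically $\mathbb Q$-factorial, so a relatively ample divisor on $X^q$ is the pullback of its $\mathbb Q$-Cartier image and has degree zero on fibers. Thus the fibers are points. Write $F$ also for its pullback; it is Cartier away from the points of Lemma 1. Let $\Lambda$ also denote the closure of the class in $X^q$, and compactify as before. Put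
$$Q_1=\mathcal O(\Lambda+K+F)/\mathcal O(\Lambda+K),\qquad Q_2=\mathcal O(\Lambda)/\mathcal O(\Lambda-F),$$
sheaves supported on the compact set $F$. As $F\equiv\frac1m\Phi$ and $F^2\equiv0$, the polynomial part of (1) changes from $D$ to $D+F$ by $\frac1m$ of its change from $D$ to $D+\Phi$. The latter change is $\chi(D+\Phi)-\chi(D)=\chi(\Phi,D|_\Phi)$, since $\Phi$ is Cartier with trivial normal bundle and the local terms do not change. Hence
$$\chi(Q_1)=\tfrac1m\chi(\Phi,\Lambda+K_\Phi)+\sum_P[c_P(\Lambda+K+F)-c_P(\Lambda+K)],$$
$$\chi(Q_2)=\tfrac1m\chi(\Phi,\Lambda)+\sum_P[c_P(\Lambda)-c_P(\Lambda-F)].$$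
Where $F$ is Cartier the brackets vanish. At the points of Lemma 1, $K+F$ is Cartier, so $\Lambda+K+F\sim\Lambda$ and $\Lambda+K\sim\Lambda-F$ locally, and the brackets agree. Thus
$$\mathbb Z\ni\chi(Q_1)-\chi(Q_2)=\tfrac1m\big(\chi(\Phi,\Lambda+K_\Phi)-\chi(\Phi,\Lambda)\big)=\tfrac1mK_\Phi\cdot\Lambda,$$
because $\chi(\Lambda)=\frac12\Lambda(\Lambda-K_\Phi)+1$ on $\Phi$. For $\Lambda=K$ we get $m\mid d$ with $1\le d\le9$ and $m\in\{5,6\}$, so $d=m$. $\square$

**Lemma 3.** *After an étale base change, $X'|_{Z'\setminus o'}\simeq V\times(Z'\setminus o')$ $G$-equivariantly over $Z'$, where a generator of $G$ acts on $V\times Z'$ as in Theorem B. Moreover $\operatorname{Pic}(V)^G=\mathbb ZK_V$ and $\operatorname{Pic}(X_\eta)\otimes\mathbb Q=\mathbb QK$.*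

*Proof.* Let $\mathcal K=\operatorname{Frac}\mathcal O^h_{Z,o}$ (henselization), $\Gamma=\operatorname{Gal}(\bar{\mathcal K}/\mathcal K)\simeq\hat{\mathbb Z}$ with generator $\gamma$, and $\mathcal K'=\mathcal K(z^{1/m})$. We have $\operatorname{cd}\mathcal K=1$ and $\operatorname{Br}\mathcal K=0$.

**Step 1: Galois orbits have large degree.** By the exact sequence $0\to\operatorname{Pic}X_{\mathcal K}\to(\operatorname{Pic}X_{\bar{\mathcal K}})^\Gamma\to\operatorname{Br}\mathcal K=0$, every $\Gamma$-invariant class comes from $X_{\mathcal K}$. So it is defined over some étale neighborhood, and by Lemma 2 its degree with respect to $-K$ is divisible by $m$.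

**Step 2: $m=5$.** $X_{\bar{\mathcal K}}\simeq V_{\bar{\mathcal K}}$ has five conic classes, of degree 2: in the notation of $\mathbb P^2$ blown up in four points, $\ell-e_i$ and $2\ell-\sum e_i$. A $\gamma$-cycle of length $l$ on them gives an invariant class of degree $2l$. So $5\mid 2l$ and $l=5$. The group $\operatorname{Aut}V=S_5=W(A_4)=O(\operatorname{Pic}V,K_V)$, where the last group consists of the isometries fixing $K_V$, acts faithfully on the conic classes, which form a basis of $\operatorname{Pic}(V)\otimes\mathbb Q$. Recall that the $\mathcal K$-forms of $V$ (the surfaces that become isomorphic to $V$ over $\bar{\mathcal K}$) are classified by $H^1(\mathcal K,\operatorname{Aut}V_{\bar{\mathcal K}})$. Here the Galois action on $S_5$ is trivial, so this is the set of homomorphisms $\Gamma\to S_5$ up to conjugation. So $X_{\mathcal K}$ is the form given by $\rho\colon\Gamma\to S_5$ with $\rho(\gamma)$ a 5-cycle.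

**Step 3: $m=6$.** There are three conic classes (degree 2) and two classes $\ell,\ \ell'=2\ell-\sum e_i$ defining contractions to $\mathbb P^2$ (degree 3). For cycle lengths $l$ we need $6\mid2l$, resp. $6\mid3l$. So $\gamma$ permutes the conic classes as a 3-cycle and exchanges the other two. The group $D=S_3\times\mathbb Z/2=O(\operatorname{Pic}V,K_V)$ is the symmetry group of the hexagon. Acting as a 3-cycle forces a rotation of order 3 or 6. Exchanging $\ell$ and $\ell'$, i.e. the two triples of alternating lines, forces order 6. So the image of $\gamma$ in $D$ is a rotation of order 6; let $\rho\colon\Gamma\to D$ be this homomorphism. Now $\operatorname{Aut}V=\mathbb T\rtimes D$. By Steinberg's theorem ([S, III.2.3]) $H^1(\mathcal K,{}_\rho\mathbb T)=0$ for the twisted torus. So the fiber of $H^1(\mathcal K,\operatorname{Aut}V)\to H^1(\mathcal K,D)$ over the class of $\rho$ has one element ([S, I.5.5]), the one given by $\rho\colon\Gamma\to D\subset\operatorname{Aut}V$. So $X_{\mathcal K}$ is this form.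

**Step 4: trivialization.** In both cases $\rho(\gamma)$ has order $m$, and $\rho$ factors through $\operatorname{Gal}(\mathcal K'/\mathcal K)=G$. So $X_{\mathcal K}\otimes\mathcal K'\simeq V\otimes\mathcal K'$ equivariantly, where $G$ acts on the right through $\rho$ and the Galois action on $\mathcal K'$. The isomorphism is of finite presentation, so it is defined over the punctured $m$-fold cover of an étale neighborhood, after shrinking.

**Step 5: invariant classes.** For $m=5$ the conic classes are a basis of $\operatorname{Pic}(V)\otimes\mathbb Q$ permuted cyclically; the invariants are spanned by their sum $6\ell-2\sum e_i=-2K_V$. For $m=6$ the six lines span $\operatorname{Pic}(V)\otimes\mathbb Q$ and are permuted cyclically; the invariants are spanned by their sum $-K_V$. As $K_V\cdot(\text{line})=-1$, $K_V$ is primitive, so $\operatorname{Pic}(V)^G=\mathbb ZK_V$. Finally $\operatorname{Pic}X_\eta\subset(\operatorname{Pic}X_{\bar{\mathcal K}})^\Gamma=\mathbb ZK$. $\square$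

From now on we fix this situation and put $Y=V\times Z'$, $V_0=V\times o'$.

## 6. Two models of one family, and why symmetry is needed

The varieties $X'$ and $Y$ are now two del Pezzo bundles over $Z'$ with $G$-action, identified over $Z'\setminus o'$. The natural attempt is to show that the identification extends.

*If $X'$ and $Y$ are isomorphic in codimension one, they are isomorphic*: since $-K$ is relatively ample on both, each is the relative $\operatorname{Proj}$ of the same algebra $\bigoplus_k f_*\mathcal O(-kK)$. This finishes the matter if $V_0$ is a component of $F'$ and the only one. It fails if $V_0$ is exceptional over $X'$, and without the group this does happen, even with $X'$ terminal and Gorenstein.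

**Example (three collinear points).** In $\mathbb P^2\times Z'$ blow up the four disjoint sections $[1:0:0]$, $[0:1:0]$, $[0:0:1]$, $[1:1:t]$; call the result $\mathcal P$. For $t\ne0$ no three points are collinear. For $t=0$ exactly the first, second and fourth lie on the line $x_2=0$, whose strict transform is a curve $C$ with $C^2=-2$ in the central fiber and $-K\cdot C=0$. With $e_1,\dots,e_4$ the exceptional classes, $-K=(\ell-e_1-e_2-e_4)+(2\ell-e_3)$ on the central fiber, the first summand being the class of $C$. For an irreducible curve $R\ne C$ we get $-K\cdot R=C\cdot R+\ell\cdot R+(\ell-e_3)\cdot R\ge0$. Equality would force $\ell\cdot R=0$, so $R$ is exceptional over $\mathbb P^2$. But three of these curves meet $C$, and $(\ell-e_3)\cdot e_3=1$. So $-K_{\mathcal P}$ is nef over $Z'$, big, and trivial only on $C$. By the base point free theorem there is a crepant contraction $\mathcal P\to\mathcal Q$ of $C$ alone with $K_{\mathcal Q}$ Cartier. It is small and $\mathcal P$ is smooth, so $\mathcal Q$ is terminal, and $\mathcal Q\to Z'$ is a Gorenstein del Pezzo bundle of degree 5.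

Over $t\neq0$ the map $(x_0:x_1:x_2)\mapsto(y_0:y_1:y_2)=(x_0:x_1:x_2/t)$ identifies $\mathcal Q$ with $Y=V\times Z'$, where $V$ is the blow-up in $[1:0:0],[0:1:0],[0:0:1],[1:1:1]$. But this is no isomorphism over $o'$. Along $V_0$ the functions $x_2/x_0$ and $t$ have order 1, so $V_0$ is the exceptional divisor of the blow-up of $C\subset\mathcal P$, and $A_{\mathcal Q}(V_0)=A_{\mathcal P}(V_0)=2$; its center on $\mathcal Q$ is the singular point to which $C$ is contracted. Let $S$ be the central fiber of $\mathcal Q$. Along $S$ we have $y_0/y_2=t\,x_0/x_2$ of order 1 and $y_1/y_0=x_1/x_0$ of order 0. So the center of $S$ on $Y$ is the curve $E_3\subset V_0$ over the third point, and $S$ is the exceptional divisor of its blow-up: $A_Y(S)=2$.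

**What to aim for.** Put $\lambda=A_X(V_0)-1$ and $\lambda'=A_Y(S)-1$, where $S$ is a component of $F'$. Suppose that $V_0\ne S$, that the center of $S$ on $Y$ is a *point* with regular parameters $x,y,t$, and that, by positivity of $-K_{X'}$, we can arrange that $x$ and $y$ vanish along $S$ to order about $\lambda$. Since three divisors $x=0$, $y=0$, $t=0$ crossing normally are log canonical, $A_Y(S)\ge\operatorname{ord}_Sx+\operatorname{ord}_Sy+\operatorname{ord}_St$, i.e. $\lambda'\ge2\lambda$. If the same works at a smooth point on $X'$, then $\lambda\ge2\lambda'$, and $\lambda\ge4\lambda$ is absurd. If the center is only a curve, there is one parameter besides $t$, and the same computation can give at best $\lambda'\ge\lambda$. The example has $\lambda=\lambda'=1$, a curve as center on $Y$ and a singular point as center on $X'=\mathcal Q$. So we must use $G$ to show that the loci in question are points, and that the one on $X'$ is a smooth point where $t$ is a parameter. On $Y$ this follows from $\operatorname{Pic}(V)^G=\mathbb ZK_V$. On $X'$, where $F'$ is unknown, it rests on an adjunction estimate on surfaces and on the integrality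 of $K_X+F$.

## 7. An adjunction estimate on normal surfaces

**Lemma 4.** *Let $T$ be a normal projective surface, $B\subset T$ an irreducible curve, $\Xi'\ge0$ a $\mathbb Q$-divisor not containing $B$ with $K_T+B+\Xi'$ $\mathbb Q$-Cartier. Let $\mu\colon T_1\to T$ be the minimal resolution, with exceptional curves $E_i$ and strict transforms $B_1,\Xi_1'$, and write $\mu^*(K_T+B+\Xi')=K_{T_1}+B_1+\sum e_iE_i+\Xi_1'$. For $x\in B$ let $\theta_x$ be the part of $(\sum e_iE_i+\Xi'_1)\cdot B_1$ over $x$. Then $\theta_x\ge0$, $-2+\sum_x\theta_x\le(K_T+B+\Xi')\cdot B$, and:*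

*(i) if $T$ is singular at $x$, then $\theta_x\ge\frac12$;*

*(ii) if a component $C$ of $\Xi'$ of coefficient $\ge1$ passes through $x$, then $\theta_x\ge1$.*

For a ruling $B$ of a quadric cone and $\Xi'=0$ we have $E^2=-2$, $K_{T_1}E=0$, $B_1E=1$, so $e=\frac12$ and $\theta_x=\frac12$ at the vertex.

*Proof.* For every $j$,
$$\Big(\sum e_iE_i\Big)\cdot E_j=-K_{T_1}E_j-B_1E_j-\Xi'_1E_j\le0,\tag{4}$$
as $K_{T_1}$ is $\mu$-nef on the minimal resolution. By negative definiteness $e_i\ge0$, so $\theta_x\ge0$. The inequality for $\sum\theta_x$ follows from $(K_{T_1}+B_1)\cdot B_1=2p_a(B_1)-2\ge-2$.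

(i) Choose $E_1$ over $x$ with $B_1\cdot E_1\ge1$ and put $s=-E_1^2$. As $e_iE_iE_1\ge0$ for $i\ne1$, (4) gives $e_1s\ge K_{T_1}E_1+1$. If $p_a(E_1)=0$, then $s\ge2$ and $K_{T_1}E_1=s-2$, so $e_1\ge1-\frac1s\ge\frac12$. If $p_a(E_1)\ge1$, then $K_{T_1}E_1\ge s$ and $e_1>1$. Finally $\theta_x\ge e_1$.

(ii) If $T$ is smooth at $x$, then $\theta_x\ge(C\cdot B)_x\ge1$. Otherwise the exceptional set over $x$ is connected and meets both $B_1$ and the strict transform $C_1$. So there is a chain $E_1,\dots,E_l$ of distinct curves over $x$, consecutive ones meeting, with $B_1E_1>0$ and $C_1E_l>0$ (possibly $l=1$). For $1\le j\le l$,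
$$B_1E_j+C_1E_j+\sum_{i\le l,\,i\ne j}E_iE_j\ge2 .$$
The curves $E_i$ with $i>l$ contribute non-negatively to the left side of (4), and $\Xi'_1E_j\ge C_1E_j$. So
$$\sum_{i\le l}(e_i-1)E_iE_j\le-(K_{T_1}+E_j)E_j-B_1E_j-C_1E_j-\sum_{i\le l,\,i\ne j}E_iE_j\le2-2=0.$$
By negative definiteness $e_i\ge1$ for $i\le l$, so $\theta_x\ge e_1\ge1$. $\square$

## 8. Rigidity of the central fiber when $F$ is irreducible

**Proposition 5.** *If $F$ is irreducible, the birational map $X'\dashrightarrow Y$ of Lemma 3 is an isomorphism.*

**Step 1: numerical set-up.** We introduce the numbers $\lambda,\lambda'$ and the functions that compare the two models. As $m$ is the multiplicity of the fiber, $F$ is prime. As $\pi$ is étale in codimension one, $F'=\operatorname{div}(t)=\sum S$ has multiplicity one along each component, and $G$ permutes the components $S$ transitively. Moreover $F'$ is a Cartier divisor in the Cohen–Macaulay variety $X'$, so as a scheme it is Cohen–Macaulay, hence reduced. Let $W$ be smooth, projective over $Z'$, with birational morphisms $p\colon W\to X'$, $q\colon W\to Y$ that are isomorphisms over $Z'\setminus o'$, and with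 SNC fiber over $o'$ (resolve the closure of the graph). For prime divisors $E\subset W$ over $o'$ write
$$K_W=p^*K_{X'}+\sum(A_X(E)-1)E=q^*K_Y+\sum(A_Y(E)-1)E,\qquad\operatorname{div}(t)=\sum\varphi(E)E.$$
So $\varphi(V_0)=\varphi(S)=1$. As functions on valuations, $A_X,A_Y,\varphi$ are $G$-invariant. Put $L=-K_{X'}$.

If $V_0$ is not exceptional over $X'$, then $V_0=S$ for some $S$. As $V_0$ is $G$-invariant and $G$ is transitive, $F'=S$. So $X'$ and $Y$ are isomorphic in codimension one, hence isomorphic by Section 6. **Assume from now on that $V_0$ is exceptional over $X'$.** As $X'$ is terminal, $\lambda:=A_X(V_0)-1>0$. Each $S\neq V_0$ is exceptional over the smooth $Y$, so $\lambda':=A_Y(S)-1>0$, independent of $S$. Put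
$$h=A_Y-A_X+\lambda\varphi,\qquad h'=A_X-A_Y+\lambda'\varphi,\qquad H=\sum h(E)E,\quad H'=\sum h'(E)E.\tag{5}$$
Then
$$h(V_0)=0,\qquad h'(S)=0,\qquad h(S)=h'(V_0)=\lambda+\lambda'.$$
Since $\operatorname{div}(t)\sim0$, we have $H\sim_{\mathbb Q}p^*K_{X'}-q^*K_Y$ and $H'\sim_{\mathbb Q}q^*K_Y-p^*K_{X'}$.

**Step 2: transported linear systems.** We realize $h$ and $h'$ as vanishing orders of divisors, so that they can be restricted to the central fibers. Take $k$ with $-kK_{X'}$ Cartier and relatively very ample, and a finite-dimensional $G$-stable base point free space $U$ of its sections. Let $M_X$ be a general member and $M:=q_*p^*M_X$. By generality $p^*M_X$ contains no $E$. The only $E$ not exceptional over $Y$ is $V_0$, and $h(V_0)=0$, so $q_*H=0$. So $q^*M-(p^*M_X+kH)$ is $q$-exceptional. It is $q$-numerically trivial, because $p^*M_X+kH\sim_{\mathbb Q}-kq^*K_Y$. By the negativity lemma it is $0$. Thus $M\sim_{\mathbb Q}-kK_Y$ and $V_0\not\subset M$.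

Likewise take a general $N_Y\in\mathrm{pr}_1^*|-K_V|$ (base point free, $G$-stable) and $N=p_*q^*N_Y$. The divisors $E$ not exceptional over $X'$ are the $S$, and $h'(S)=0$, so $p_*H'=0$. As $q^*N_Y+H'\sim_{\mathbb Q}-p^*K_{X'}$, its image $N$ is $\mathbb Q$-Cartier with $N\sim_{\mathbb Q}-K_{X'}$, and as before $p^*N=q^*N_Y+H'$. So $N$ contains no $S$. In sum, for all $E$,
$$\operatorname{ord}_Eq^*M=k\,h(E),\qquad\operatorname{ord}_Ep^*N=h'(E).\tag{6}$$

**Step 3: coefficients are constant on $G$-orbits.** This is where the symmetry enters. View the elements of $U$ as rational sections of $\omega_Y^{-k}$. General ones have a common order $a$ along $V_0$, and $t^{-a}U$ is a $G$-stable space of sections of $\omega_Y^{-k}$ whose general divisor is $M$ (it agrees with $M$ outside $V_0$, and neither contains $V_0$). Restrict to the $G$-stable surface $V_0$. For a given curve $\Gamma'$ its coefficient in $M|_{V_0}$, for general $M$, is the minimum over the restricted space. So it is the same for all $G$-translates of $\Gamma'$.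

Similarly, elements of $H^0(V,-K_V)$, viewed through $\mathrm{pr}_1^*$ and $dt$ as rational sections of $\omega_{X'}^{-1}$, generically have the same order along all $S$, by transitivity. After multiplication by a power of $t$ they form a $G$-stable space with general divisor $N$. So if $F'$ and $X'$ are regular at the generic point of a curve $B'\subset F'$, the coefficient of $B'$ in $N|_{F'}$ is the same for all translates of $B'$.

**Step 4: two ideals.** We build ideals whose zero sets contain the centers of $S$ and $V_0$ and whose quotients are controlled by vanishing. For rational $0<c<1$, $0<\varepsilon<1$ let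
$$\Psi_X=\sum\big(A_X-1-(1-\varepsilon)\varphi-ch'\big)(E)\,E,\qquad J_X=p_*\mathcal O_W(\lceil\Psi_X\rceil),$$
and define $\Psi_Y,J_Y$ similarly with $A_Y,h,q$. The coefficient of $S$ in $\lceil\Psi_X\rceil$, and of $V_0$ in $\lceil\Psi_Y\rceil$, is $\lceil-(1-\varepsilon)\rceil=0$. So $J_X\subset\mathcal O_{X'}$ and $J_Y\subset\mathcal O_Y$. Since $\lceil r\rceil<r+1$, for $g\in J_X$ we have
$$\operatorname{ord}_E(g)+A_X(E)-(1-\varepsilon)\varphi(E)-ch'(E)>0\quad\text{for all }E\subset W.\tag{7}$$
A point $x$ is outside the zero set $Z(J_X)$ iff $1\in J_{X,x}$, i.e. iff no $E$ whose center contains $x$ has coefficient $\le-1$ in $\Psi_X$. So $Z(J_X)$ is the union of the centers of those $E$ with $A_X-(1-\varepsilon)\varphi-ch'\le0$, and such $E$ are exceptional over $X'$. The analogous statements hold on $Y$.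

Over $Z'$, by (5),
$$\Psi_X-K_W\equiv(1-c)p^*L+c\,q^*(-K_Y),\qquad\Psi_Y-K_W\equiv(1-c)q^*(-K_Y)+c\,p^*L,$$
which are nef and big. The fractional parts have SNC support. By Kawamata–Viehweg vanishing $R^ip_*\mathcal O_W(\lceil\Psi_X\rceil)=0$ and $R^i(f'p)_*\mathcal O_W(\lceil\Psi_X\rceil)=0$ for $i>0$. By Leray, $R^if'_*J_X=0$ for $i>0$; similarly on $Y$. Hence
$$\mathcal O_{Z'}\to f'_*(\mathcal O_{X'}/J_X)\ \text{ is surjective, and similarly for } Y.\tag{8}$$
The zero sets lie over $o'$, so the right side is a quotient of the local ring $\mathcal O_{Z',o'}$ and has no nontrivial idempotents. So $Z(J_X)$ and $Z(J_Y)$ are connected. They have dimension $\le1$, being unions of centers of exceptional divisors. Finally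
$$A_Y(S)-\varphi(S)-h(S)=-\lambda<0,\qquad A_X(V_0)-\varphi(V_0)-h'(V_0)=-\lambda'<0.$$
So for $(c,\varepsilon)$ close to $(1,0)$, assumed from now on, the center of each $S$ on $Y$ lies in $Z(J_Y)$, and the center of $V_0$ on $X'$ lies in $Z(J_X)$.

We shall use inversion of adjunction [KM, 5.50] in this form: *if a threefold and a prime divisor $\Sigma$ on it are regular at the generic point of a curve $\Gamma\subset\Sigma$, and $\Delta\ge0$ is a $\mathbb Q$-Cartier $\mathbb Q$-divisor not containing $\Sigma$ whose restriction to $\Sigma$ has coefficient $<1$ along $\Gamma$, then the pair with boundary $\Sigma+\Delta$ is plt at the generic point of $\Gamma$. So $A(E)-\operatorname{ord}_E\Sigma-\operatorname{ord}_E\Delta>0$ for every $E$ with center $\Gamma$.*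

**Step 5: $Z(J_Y)$ is a point.** Otherwise, being connected, it has a component that is a curve $\Gamma\subset V_0$, the center of an $E$ with $A_Y-(1-\varepsilon)\varphi-ch\le0$ at $E$. Let $b$ be the coefficient of $\Gamma$ in $\frac1kM|_{V_0}$. If $cb<1$, inversion of adjunction for $V_0+\frac ckM$ and (6) give $A_Y(E)-\varphi(E)-ch(E)>0$, a contradiction. So $b\ge1/c>1$. By Step 3 every translate of $\Gamma$ has coefficient $b$. By Lemma 3, $\sum_{\Gamma'\in G\Gamma}\Gamma'\sim-jK_V$ with $j\ge1$. Intersecting $\frac1kM|_{V_0}\equiv-K_V$ with $-K_V$ gives $d\ge bjd>d$, a contradiction.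

**Step 6: $Z(J_X)$ is a point $w$, the center of $V_0$; moreover $X'$ is smooth at $w$ and $t\in\mathfrak m_w\setminus\mathfrak m_w^2$.** The proof occupies 6a–6f.

**6a: regularity at the center.** Let $C_0$ be the center of $V_0$ on $X'$. It is irreducible, $G$-invariant and contained in $Z(J_X)$, so it is a point or a curve. $X'$ is smooth at its generic point $\xi$: if $C_0$ is a curve, because $X'$ has isolated singularities; if $C_0$ is a point, because it is $G$-fixed and Lemma 1 applies. Elements of $\mathfrak m_\xi^2$ have order $\ge2$ along $V_0$, but $\operatorname{ord}_{V_0}(t)=1$. So $t\notin\mathfrak m_\xi^2$, and $F'$ is regular at $\xi$. It remains to show that $Z(J_X)$ is a point, for then it equals $C_0$.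

Suppose not. By connectedness $Z(J_X)$ has no isolated points. So there is a curve $B$, a component of $Z(J_X)$, such that $F'$ is regular at the generic point of $B$ and either $B=C_0$, or $C_0=\{w\}$ and $w\in B$ (in the second case $F'$ is regular at $w$, hence along $B$ near $w$). Let $\Sigma$ be the component of $F'$ containing $B$, $n=\#(G\cdot B)$, $H_B=\operatorname{Stab}_G(B)$; so $n|H_B|=m$. Let $b$ be the coefficient of $B$ in $N|_\Sigma$.

**6b: a bound from the degree.** Exactly as in Step 5, with $\Sigma+cN$ at the generic point of $B$ (where $F'=\Sigma$), we get $b\ge1/c>1$. By Step 3 all translates of $B$ have coefficient $b$ in the effective cycle $N\cdot F'$, and $L\cdot N\cdot F'=L^2\cdot F'=d=m$. So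
$$b\,n\,(L\cdot B)\le m.\tag{9}$$
On $Y$ we finished here, since invariant curves there have degree divisible by $d$. On $X'$ we want $n(L\cdot B)\ge m$. This will follow from integrality of $K_X+F$ along $\pi(B)$, once $B$ avoids $\operatorname{Sing}X'$.

**6c: adjunction to the normalization.** Put $c_B=1/b<1$, and let $\nu\colon\Sigma^\nu\to\Sigma$ be the normalization. On the smooth locus of $X'$ (the complement of a finite set) $F'$ is Gorenstein with $\omega_{F'}=\omega_{X'}(F')|_{F'}$. If $\mathfrak c$ is the conductor ideal of the normalization of $F'$ (the largest ideal of $\mathcal O_{F'}$ that is also an ideal of the normalization), the dualizing sheaf of the normalization is $\mathfrak c\cdot\nu^*\omega_{F'}$. Hence on $\Sigma^\nu$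
$$K_{\Sigma^\nu}+\mathrm{Cond}\sim_{\mathbb Q}\nu^*(K_{X'}+F'),$$
where $\mathrm{Cond}\ge0$ is the integral divisor defined by $\mathfrak c$. The finitely many points over $\operatorname{Sing}X'$ do not matter, as $\Sigma^\nu$ is normal and a multiple of $K_{X'}$ is Cartier. The components of $\mathrm{Cond}$ are exactly the curves $D\subset\Sigma^\nu$ such that $F'$ is not regular at the generic point of $\nu(D)$: there $\mathfrak c$ is contained in the maximal ideal of $\mathcal O_{F'}$, hence in every maximal ideal of the normalization over it. (For two planes crossing in a line, $xy=0$, $\mathrm{Cond}$ is the line on each plane. For $y^2=x^3$ times a line, with $x=\tau^2$, $y=\tau^3$, $\mathfrak c=(\tau^2)$ and $\mathrm{Cond}$ is twice the line.)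

Put $\Xi=\mathrm{Cond}+c_B\nu^*N\ge0$, so that $K_{\Sigma^\nu}+\Xi\sim_{\mathbb Q}\nu^*(K_{X'}+F'+c_BN)$. There is no conductor along the strict transform $B^\nu$ of $B$, and $c_Bb=1$. So $\Xi=B^\nu+\Xi'$, where $\Xi'\ge0$ does not contain $B^\nu$; and $B^\nu\to B$ is birational. Apply Lemma 4 to $T=\Sigma^\nu,B^\nu,\Xi'$. As $F'\cdot B=0$ and $N\cdot B=L\cdot B$,
$$-2+\sum\theta_x\le(K_{X'}+F'+c_BN)\cdot B=-(1-c_B)\,L\cdot B<0,\qquad\text{so}\quad\sum\theta_x<2.\tag{10}$$

**6d: each singular point $x_0\in B$ of $X'$ costs $\frac12$.** We show that some $x\in B^\nu$ over $x_0$ has $\theta_x\ge\frac12$. $F'$ is Cartier and $X'$ is singular at $x_0$, so $F'$ is singular at $x_0$. Let $x\in B^\nu$ lie over $x_0$. If a component $D$ of $\mathrm{Cond}$ passes through $x$, then $D\ne B^\nu$, $D$ has coefficient $\ge1$ in $\Xi'$, and $\theta_x\ge1$ by Lemma 4(ii).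

Otherwise let $F'_1$ be the image of the analytic germ $(\Sigma^\nu,x)$, a branch of $F'$ at $x_0$. We claim that $F'$ is regular at all points of $F_1'\setminus x_0$. Let $y\in\Sigma^\nu$ be near $x$, $y\ne x$. Then $X'$ is smooth at $\nu(y)$ and $F'$ is Gorenstein there. If $F'$ were not normal at $\nu(y)$, the zero set of $\mathfrak c$ on the normalization, which is the full preimage of the non-normal locus, would contain $y$. But $\mathfrak c\simeq\omega\otimes\nu^*\omega_{F'}^{-1}$, with $\omega$ the dualizing sheaf of the normalization, is a divisorial ideal, so its zero set is pure of codimension one. So a component of $\mathrm{Cond}$ would pass through $y$, which does not happen near $x$. So $F'$ is normal at $\nu(y)$ and equals $(\Sigma^\nu,y)$ there, which is smooth because the normal surface $\Sigma^\nu$ has isolated singularities. This proves the claim.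

If $F'$ had further branches at $x_0$, then by Hartshorne's connectedness theorem (the analytic local ring of $F'$ at $x_0$ is Cohen–Macaulay of dimension 2) their union would meet $F_1'$ along a curve, and at the points of that curve $F'$ would be reducible, contradicting the claim. So $F'=F'_1$ near $x_0$ has an isolated singularity; being Cohen–Macaulay it is normal, equals $\Sigma^\nu$ locally, and is singular. Lemma 4(i) gives $\theta_x\ge\frac12$.

**6e: $B$ avoids $\operatorname{Sing}X'$.** If $C_0=\{w\}$, then $w$ is $G$-fixed and lies on all translates of $B$. As $F'$ is smooth at $w$, all translates lie in $\Sigma$, and they occur in $\Xi$ with coefficient $c_Bb=1$, with no conductor along them. The surface $\Sigma^\nu=\Sigma$ is smooth at $w$, so $\theta_w\ge n-1$, and $n\le2$ by (10). If $B=C_0$, then $n=1$. Suppose that $B$ contains $x_0\in\operatorname{Sing}X'$; if $C_0=\{w\}$, then $x_0\ne w$. By Lemma 1, $x_0$ has trivial stabilizer, so $B$ contains the $|H_B|$ singular points of the orbit $H_B\cdot x_0$. By 6d, $\sum\theta_x\ge(n-1)+\frac12|H_B|$. For $n=1$ we have $|H_B|=m\ge5$, and the sum is at least $\frac52$.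 For $n=2$ we have $m=6$, $|H_B|=3$, and it is at least $1+\frac32=\frac52$. Both contradict (10).

**6f: integrality.** Let $\bar B=\pi(B)$. Then $K_X+F$ is Cartier along $\bar B$: where $F$ is Cartier, $\pi$ is étale and $X'$ is smooth at the points of $B$, so $X$ is smooth; elsewhere use Lemma 1. So $e:=-(K_X+F)\cdot\bar B\in\mathbb Z$. Nontrivial elements of $G$ have finite fixed loci, so a general point of $\bar B$ has $m$ preimages, equally distributed over the $n$ translates of $B$. So $B\to\bar B$ has degree $m/n=|H_B|$, and
$$L\cdot B=-(K_{X'}+F')\cdot B=-\pi^*(K_X+F)\cdot B=|H_B|\,e.$$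
Hence $e\ge1$. By (9), $m\ge bn|H_B|e=bme$, so $b\le1$, a contradiction. This proves Step 6.

**Step 7: the two inequalities.** Now the computation announced in Section 6. Let $y_0=Z(J_Y)$; it is the center of every $S$ on $Y$. Choose regular parameters $(x,y,t)$ at $y_0$. By (8), $x\equiv a(t)$ and $y\equiv a_1(t)$ modulo $J_Y$ with $a,a_1\in\mathfrak m_{o'}$. Replacing $x,y$ by $x-a(t),y-a_1(t)$, we may assume $x,y\in J_Y$. As $\{xyt=0\}$ is SNC, the pair is log canonical and $A_Y(S)\ge\operatorname{ord}_Sx+\operatorname{ord}_Sy+1$. By the analogue of (7) on $Y$,
$$\lambda'=A_Y(S)-1\ge\operatorname{ord}_Sx+\operatorname{ord}_Sy>2\big(ch(S)-A_Y(S)+1-\varepsilon\big)=2\big(c(\lambda+\lambda')-\lambda'-\varepsilon\big).$$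
The parameters depend on $(c,\varepsilon)$, but the inequality between the outer terms holds for all $(c,\varepsilon)$ near $(1,0)$. In the limit $\lambda'\ge2\lambda$. By Step 6 the same argument works at $w\in X'$ with regular parameters $(u,v,t)$ and $E=V_0$:
$$\lambda=A_X(V_0)-1\ge\operatorname{ord}_{V_0}u+\operatorname{ord}_{V_0}v>2\big(c(\lambda+\lambda')-\lambda-\varepsilon\big),\qquad\text{so}\quad\lambda\ge2\lambda'.$$
Hence $\lambda\ge4\lambda$, contradicting $\lambda>0$. So $V_0$ is not exceptional over $X'$, and $X'\simeq Y$ by Step 1. $\square$

## 9. Irreducibility of $F$ by contracting the other components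

**Lemma 6.** *$F$ is irreducible.*

*Proof.* We keep one arbitrary component $S_1$ of $F$, contract the others, apply Proposition 5, and observe that the result does not depend on $S_1$. Work over the étale neighborhood of Lemma 3; $F$ is unchanged.

**Step 1: a minimal model program.** Let $X^q\to X$ be a small $\mathbb Q$-factorialization. Then $-K_{X^q}$ is nef and big over $Z$, say $-K_{X^q}\sim_{\mathbb Q}(\text{ample})+E_0$ with $E_0\ge0$. For $\Delta=\delta_0E_0$, $0<\delta_0\ll1$, the pair $(X^q,\Delta)$ is klt and $-(K+\Delta)$ is ample over $Z$. Put $D=\sum_{S\ne S_1}S$, choose a general ample $\mathcal A\sim_{\mathbb Q}-(K+\Delta)$ and $0<\delta\ll1$. Then $K+\Delta+\mathcal A+\delta D\sim_{\mathbb Q}\delta D\ge0$. The MMP with scaling over $Z$ for this klt pair with big boundary terminates with a minimal model [BCHM]: a $\mathbb Q$-factorial $f_1\colon X_1\to Z$ on which the transform $D_1$ of $D$ is nef over $Z$. All steps are $D$-negative, so the curves involved lie in $D$. Thus the steps are isomorphisms over $Z\setminus o$, and the divisors contracted are components of $D$.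

**Step 2: $D_1=0$.** Otherwise write $f_1^*(o)=\sum m_SS$, let $\alpha>0$ be the maximum of $\operatorname{coef}_S(D_1)/m_S$, and $R=\alpha f_1^*(o)-D_1\ge0$. Its support contains $S_1$ and omits exactly the components attaining the maximum. As the fiber is connected, some such component $S$ meets $\operatorname{Supp}R$. As $R$ is $\mathbb Q$-Cartier, $S\cap\operatorname{Supp}R$ contains a curve. For a general complete intersection curve $C\subset S$ we get $D_1\cdot C=-R\cdot C<0$, a contradiction.

So $X_1$ has irreducible fiber $S_1$ over $o$. By Lemma 3 every divisor on $X_1$ is a rational multiple of $K_{X_1}$ on the generic fiber, up to $\sim_{\mathbb Q}$. All fibers are irreducible, so over $Z$ it is numerically a rational multiple of $K_{X_1}$. Apply this to an ample divisor: $-K_{X_1}$, being ample on the generic fiber, is ample over $Z$.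

**Step 3: $X_1$ is terminal.** On a common resolution $p\colon U\to X^q$, $q\colon U\to X_1$ put $\beta=p^*K_{X^q}-q^*K_{X_1}$. No divisor is extracted by $X^q\dashrightarrow X_1$, so $\beta$ is $q$-exceptional. As $-p^*K_{X^q}$ is nef over $Z$, $-\beta$ is $q$-nef, and $\beta\ge0$ by [KM, 3.39]. The discrepancies $a=A-1$ satisfy $a(E,X_1)=a(E,X^q)+\operatorname{coef}_E\beta$. This is $>0$ for $p$-exceptional $E$, since $X^q$ is terminal. A $q$-exceptional divisor that is not $p$-exceptional is a contracted component $S$, with $a(S,X^q)=0$. Let $C$ be a general member of a covering family of curves, contracted by $q$, on the transform of $S$ in $U$. This transform is birational to the divisor $S\subset X$, so the image of $C$ in $X$ is a curve. As $K_{X^q}$ is the pullback of $K_X$, $\beta\cdot C=p^*K_{X^q}\cdot C<0$. As $\beta\ge0$ and $C$ lies in no other component of $\beta$, $\operatorname{coef}_S\beta>0$. So $X_1$ is terminal.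

**Step 4: comparison.** Thus $X_1\to Z$ is a del Pezzo bundle. Its fiber over $o$ has multiplicity $\operatorname{ord}_{S_1}(z)$, a positive multiple of $m\geq5$, and it is $\le6$ by the quoted result. So it equals $m$, the type is again $[5,5]$, resp. $[2,3,6]$, and everything above applies to $X_1$, with the same family over $Z\setminus o$ and the same identification in Lemma 3. By Proposition 5 the cover $X_1'$ of $X_1$ is isomorphic to $Y$ compatibly with this identification. So $\operatorname{ord}_{S_1}$ is the valuation of the image of $V_0$ in $Y/G$, whichever component $S_1$ we chose. Distinct prime divisors on $X$ have distinct valuations, so $F$ has only one component. $\square$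

## 10. Theorems A and B

**Proof of Theorem A.** By Lemma 6, Proposition 5 applies to $X$. Over an étale neighborhood of $o$, $X'\simeq V\times Z'$ $G$-equivariantly, so $X\simeq(V\times Z')/\mu_m$. Smoothness of $X'$ and of $f'$ is étale-local on $Z'$, so both are smooth over a neighborhood of $o'$ in the original $Z'$, with fibers of degree $d=m$. By Section 3, $G=\mu_m$ acts compatibly on $X'$ and $Z'$, freely on $X'$ outside finitely many points, and $f$ is $X'/G\to Z'/G$. As $X'$ is smooth, it is Gorenstein. This proves Theorem A and the conjecture. $\blacksquare$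

**Proof of Theorem B.** The first statement has just been shown. Now let $X=(V\times Z')/\mu_m$ be as in Theorem B.

**Step 1: the quotient is a del Pezzo bundle of the stated kind.** The singular points were computed in Section 1: $\frac15(2,-2,1),\frac15(1,-1,1)$ for $m=5$, and $\frac16(1,-1,1),\frac13(1,-1,1),\frac12(1,1,1)$ for $m=6$; all other points are free. So $X$ is terminal, $\pi\colon V\times Z'\to X$ is étale in codimension one, and $-K_X$ is relatively ample because its pullback by the finite map $\pi$ is. Connected fibers are clear, and $f^*(o)=mF$ with $F$ prime, as shown in Section 1.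

**Step 2: the surface $F$.** Taking $\mu_m$-invariants is exact, so $\mathcal O_F=(\mathcal O_{V\times Z'}/(t))^{\mu_m}$, i.e. $F=V/\mu_m$. Dropping the $t$-direction from the list of weights, its singularities are $\frac15(2,-2),\frac15(1,-1)$, that is $2A_4$, resp. $\frac16(1,-1),\frac13(1,-1),\frac12(1,1)$, that is $A_5+A_2+A_1$. As $V\to F$ is étale in codimension one, $K_V$ is the pullback of $K_F$. So $-K_F$ is ample and $K_F^2=d/m=1$.

**Step 3: $\mathbb Q$-factoriality and Picard number.** $X$ has only quotient singularities along $F$, so it is $\mathbb Q$-factorial there. The Galois group acts on $\operatorname{Pic}X_{\bar\eta}=\operatorname{Pic}V$ with the powers of $g_0$ in its image. So $\operatorname{Pic}(X_\eta)\otimes\mathbb Q=\mathbb QK$ by Step 5 of Lemma 3. As $F$ is irreducible, every divisor near $F$ is numerically over $Z$ a rational multiple of $K_X$, exactly as in Step 2 of Lemma 6. So $\rho(X/Z)=1$. By the first statement, these assertions hold for every $X$ with a fiber of multiplicity $m\in\{5,6\}$: the singularities and $F$ are unchanged by étale base change, and the relation $\operatorname{Pic}(X_\eta)\otimes\mathbb Q=\mathbb QK$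 is part of Lemma 3.

**Step 4: uniqueness.** Replacing the generator of $\mu_m$ by its $k$-th power, $\gcd(k,m)=1$, changes $(g_0,\zeta)$ to $(g_0^k,\zeta^k)$, and $g_0^k$ is again a 5-cycle, resp. a rotation by $\pm60^\circ$ of order 6. So we may fix $\zeta$. It remains to see that all choices of $g_0$ are conjugate in $\operatorname{Aut}V$. All 5-cycles are conjugate in $S_5$. For $m=6$, the two rotations of order 6 are conjugate in $D$ by a reflection. Two lifts $\tau r$, $\tau'r$ of a rotation $r$ to $\mathbb T\rtimes D$ are conjugate under $\mathbb T$: conjugating by $s\in\mathbb T$ changes $\tau$ by $(1-M)s$ (written additively), and $1-M$ is surjective on $\mathbb T$ because $\det(1-M)=1$. A conjugation of $g_0$ in $\operatorname{Aut}V$ induces an isomorphism of the quotients over $Z$. Any two pointed smooth curves $(Z,o)$ with coordinate $z$ have a common étale neighborhood compatible with the coordinates, over which the two covers $t^m=z$ are identified. So the étale germ is unique for each $m$. $\blacksquare$
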